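\title{Hyperfiniteness is an invariant of approximate isometry of unitary groups}

\begin{abstract}
Let $U(M)$ be the unitary group of a $\mathrm{II}_1$ factor $M$ with separable predual, with the metric given by the $2$-norm. We show that if $M$ is hyperfinite and, for every $\varepsilon>0$, there is a $(1+\varepsilon)$-bi-Lipschitz bijection $U(M)\to U(N)$ commuting with multiplication by $i$, then $N$ is hyperfinite. More strongly, there is a universal $\varepsilon_0>0$ such that a single map from the unitary group of the hyperfinite factor $\mathcal R$ to $U(N)$, changing distances by at most $\varepsilon_0$ and having $\varepsilon_0$-dense range, forces $N\cong\mathcal R$. An ultraproduct argument shows that such maps are uniformly almost multiplicative or almost anti-multiplicative. Averaging over compact groups that exhaust $U(\mathcal R)$ then gives an almost invariant state on $B(L^2(N))$, which is improved to a hypertrace, and Connes' theorem applies.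
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{finite factor} is a von Neumann algebra $M$ with center $\mathbb C1$ and a faithful normal tracial state $\tau$; this state is unique. We reserve the term \emph{$\mathrm{II}_1$ factor} for infinite-dimensional finite factors with separable predual. The $2$-norm is $\|x\|_2=\tau(x^*x)^{1/2}$, and the unitary group $U(M)$ is always regarded as a metric space with the distance $\|u-v\|_2$. For unitaries $u,v$,
\begin{equation}\label{eq:dist}
\|u-v\|_2^2=2-2\operatorname{Re}\tau(v^*u).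
\end{equation}
So the metric records exactly the numbers $\operatorname{Re}\tau(v^*u)$. The action of $\mathbb Z_4$ generated by $u\mapsto iu$ adds the imaginary parts, because $\operatorname{Re}\tau(v^*iu)=-\operatorname{Im}\tau(v^*u)$. The group law of $U(M)$ is not part of the data.

\begin{definition}\label{def:ali}
Two $\mathrm{II}_1$ factors $M$ and $N$ are \emph{approximately Lipschitz isometric} if for every $\varepsilon>0$ there is a bijection $f:U(M)\to U(N)$ with $f(iu)=if(u)$ and
\[
(1+\varepsilon)^{-1}\|u-v\|_2\le\|f(u)-f(v)\|_2\le(1+\varepsilon)\|u-v\|_2\qquad(u,v\in U(M)).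
\]
Such an $f$ is called a $\mathbb Z_4$-equivariant \emph{$(1+\varepsilon)$-Lipschitz homeomorphism}.
\end{definition}

A $\mathrm{II}_1$ factor is \emph{hyperfinite} if it contains an increasing sequence of finite-dimensional $*$-subalgebras with weakly dense union; equivalently, it is isomorphic to the hyperfinite $\mathrm{II}_1$ factor $\mathcal R$. The following question comes from Goldbring and Sinclair \cite{GS}.

\medskip
\noindent\textbf{Question.} \emph{If $M$ and $N$ are approximately Lipschitz isometric $\mathrm{II}_1$ factors and $M$ is hyperfinite, must $N$ be hyperfinite?}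
\medskip

For $\varepsilon=0$ the situation is rigid: if $U(M)$ and $U(N)$ are isometric, then $N$ is isomorphic or anti-isomorphic to $M$ (Remark~\ref{rem:iso}), and both relations preserve hyperfiniteness. For $\varepsilon>0$ the maps of Definition~\ref{def:ali} need not respect products.

\begin{example}\label{ex:fc}
Fix $\varepsilon>0$, put $\kappa=\varepsilon/(1+\varepsilon)$ and $g(\theta)=\theta+\frac\kappa4\sin4\theta$, and define $\varphi(e^{i\theta})=e^{ig(\theta)}$ on the unit circle. Then $\varphi(iz)=i\varphi(z)$. Since $|g'-1|\le\kappa<1$ and $g(\theta+\pi)=g(\theta)+\pi$, the map $\varphi$ is a homeomorphism, and it sends an arc of length $d\in(0,\pi]$ to an arc of length $d'\in(0,\pi]$ with $(1-\kappa)d\le d'\le(1+\kappa)d$. The chord $2\sin(d/2)$ is increasing and concave on $[0,\pi]$ and vanishes at $0$, so the ratio of the chords lies between $1$ and $d'/d$. As $1-\kappa=(1+\varepsilon)^{-1}$ and $\kappa\le\varepsilon$, the map $\varphi$ is $(1+\varepsilon)$-bi-Lipschitz for the distance $|z-w|$.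

Now let $M$ be a $\mathrm{II}_1$ factor and $f(u)=\varphi(u)$, by functional calculus. This is a $\mathbb Z_4$-equivariant bijection of $U(M)$ with inverse $u\mapsto\varphi^{-1}(u)$. If $u=\sum_jz_jp_j$ and $v=\sum_kw_kq_k$ have finite spectrum, the elements $p_j(u-v)q_k=(z_j-w_k)p_jq_k$ are orthogonal for the inner product $\tau(y^*x)$ and sum to $u-v$, so $\|u-v\|_2^2=\sum_{j,k}|z_j-w_k|^2\tau(p_jq_k)$. The same formula for $f(u),f(v)$ gives the bi-Lipschitz bounds, and they pass to norm limits. Thus $f$ is a $(1+\varepsilon)$-Lipschitz homeomorphism with $f(1)=1$. It is neither multiplicative nor anti-multiplicative: for $z=e^{i\pi/8}$ we have $f(z^2)=e^{i\pi/4}$ and $f(z)^2=e^{i\pi/4+i\kappa/2}$.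
\end{example}

Which answer should one expect? As recalled in \cite{GS}, the McDuff property and property $(\Gamma)$ are elementary properties of $\mathrm{II}_1$ factors, in the sense of model theory, and are consequently invariant under approximate Lipschitz isometry. Hyperfiniteness, on the other hand, is not an invariant of elementary equivalence \cite{GS}. (These notions play no role in the proofs below. We retain one consequence: there are $\mathrm{II}_1$ factors that are not hyperfinite.) So hyperfiniteness cannot be treated like the first two properties, and this may suggest a negative answer. But each map $f$ in Definition~\ref{def:ali} is defined on the whole group $U(M)$ and obeys one estimate everywhere, and this uniformity decides the question positively.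

\begin{theorem}\label{thm:A}
Let $M$ and $N$ be approximately Lipschitz isometric $\mathrm{II}_1$ factors with separable predual. If $M$ is hyperfinite, then $N$ is hyperfinite.
\end{theorem}

One sufficiently good map is enough, and it need not be continuous, injective or $\mathbb Z_4$-equivariant.

\begin{theorem}\label{thm:B}
There is a universal constant $\varepsilon_0>0$ with the following property. Let $N$ be a $\mathrm{II}_1$ factor with separable predual and let $f:U(\mathcal R)\to U(N)$ be any map such that
\begin{itemize}
\item[(a)] $\big|\,\|f(u)-f(v)\|_2-\|u-v\|_2\,\big|\le\varepsilon_0$ for all $u,v\in U(\mathcal R)$, and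
\item[(b)] every $w\in U(N)$ is within $2$-norm distance $\varepsilon_0$ of $f(U(\mathcal R))$.
\end{itemize}
Then $N\cong\mathcal R$. In particular, if the Gromov--Hausdorff distance of the metric spaces $U(\mathcal R)$ and $U(N)$ is less than $\varepsilon_0/2$, then $N\cong\mathcal R$.
\end{theorem}

Recall that a \emph{correspondence} between metric spaces $X$ and $Y$ is a subset $C\subset X\times Y$ that projects onto both factors, that its \emph{distortion} is the supremum of $|d(x,x')-d(y,y')|$ over $(x,y),(x',y')\in C$, and that the Gromov--Hausdorff distance $d_{GH}(X,Y)$ is half the infimum of the distortions of all correspondences.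

The constant $\varepsilon_0$ comes from an argument by contradiction and is not explicit. Condition (b) cannot be dropped: every $\mathrm{II}_1$ factor $N$ contains $\mathcal R$ as a unital subalgebra, the trace of $N$ restricts to that of $\mathcal R$, and so the inclusion $U(\mathcal R)\to U(N)$ is an isometry even when $N$ is not hyperfinite.

\begin{corollary}\label{cor:main}
For a $\mathrm{II}_1$ factor $N$ with separable predual, the following are equivalent:
\begin{itemize}
\item[(1)] $N\cong\mathcal R$;
\item[(2)] $N$ is approximately Lipschitz isometric to $\mathcal R$;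
\item[(3)] there is a map $f:U(\mathcal R)\to U(N)$ satisfying (a) and (b) of Theorem~\ref{thm:B};
\item[(4)] $d_{GH}(U(\mathcal R),U(N))<\varepsilon_0/2$.
\end{itemize}
\end{corollary}

A map $f:U(M)\to U(N)$ is an \emph{$\varepsilon$-isometry} if it satisfies (a) with $\varepsilon$ in place of $\varepsilon_0$, and it has \emph{$\varepsilon$-dense range} if it satisfies (b) with $\varepsilon$ in place of $\varepsilon_0$. A $(1+\varepsilon)$-Lipschitz homeomorphism is a surjective $2\varepsilon$-isometry, since $\|u-v\|_2\le2$ and $1-(1+\varepsilon)^{-1}\le\varepsilon$. Hence Theorem~\ref{thm:A} is a special case of Theorem~\ref{thm:B}. We prove it on the way, because it needs one step fewer.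

By a theorem of Connes, it suffices to find a hypertrace for $N$. Section~\ref{sec:model} shows how a hyperfinite factor gets its hypertrace from Haar measures, and that only the group law of $U(M)$ enters. Sections~\ref{sec:exact} and~\ref{sec:ultra} recover the group law from the metric, first for exact isometries and then, uniformly, for approximate ones. Section~\ref{sec:avg} transports the Haar averages to $N$ and proves Theorem~\ref{thm:A}. Section~\ref{sec:amp} shows that a state with a fixed, rather large, error of invariance already yields a hypertrace, and Section~\ref{sec:B} deduces Theorem~\ref{thm:B}.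

\section{Standard facts}\label{sec:facts}

Let $M$ be a finite factor. We write $\langle x,y\rangle=\tau(y^*x)$. The completion of $M$ in the $2$-norm is $L^2(M)$, the vector of $x\in M$ is $\hat x$, and $M\subset B(L^2(M))$ acts by left multiplication, $x\hat y=\widehat{xy}$. A \emph{symmetry} is a self-adjoint unitary; the symmetries are the elements $2p-1$ with $p$ a projection.

\begin{itemize}
\item[(F1)] $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$ and $\|x^*\|_2=\|x\|_2$. In particular, multiplying by a unitary on either side and taking adjoints preserve the $2$-norm.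
\item[(F2)] A self-adjoint $a$ with $\|a\|\le1$ equals $\frac12(w+w^*)$ for the unitary $w=a+i(1-a^2)^{1/2}$. So $M$ is the complex span of $U(M)$ and, since $iU(M)=U(M)$, also its real span.
\item[(F3)] By the spectral theorem, every self-adjoint element is a norm limit of elements $\sum_j\lambda_jp_j$ with real $\lambda_j$ and orthogonal projections $p_j$ summing to $1$; we say that these have \emph{finite spectrum}. They are real combinations of symmetries, since $p=\frac12\big(1+(2p-1)\big)$. Every unitary is $e^{ih}$ with $h=h^*\in M$.
\item[(F4)] If $ww^*=1$, then $1-w^*w$ is a projection of trace $0$, so $w$ is unitary. Every $x\in M$ has a polar decomposition $x=w|x|$ with $w\in U(M)$.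
\item[(F5)] The ball $\{x\in M:\|x\|\le r\}$ is complete in the $2$-norm, and strong convergence implies $2$-norm convergence. Kaplansky's density theorem: if $A\subset M$ is a weakly dense $*$-subalgebra, every $h=h^*\in M$ is a strong limit of self-adjoint elements of $A$ of norm at most $\|h\|$.
\item[(F6)] If $\xi,\eta$ are unit vectors of a Hilbert space and $T$ is a bounded operator, then $|\langle T\xi,\xi\rangle-\langle T\eta,\eta\rangle|\le2\|T\|\,\|\xi-\eta\|$, because the difference is $\langle T(\xi-\eta),\xi\rangle+\langle T\eta,\xi-\eta\rangle$.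
\end{itemize}

We fix a free ultrafilter $\omega$ on $\mathbb N$. Every bounded complex sequence $(a_n)$ has a limit $\lim_\omega a_n$ along $\omega$. This limit is linear, multiplicative and positive, it extends the ordinary limit, and $|\lim_\omega a_n|\le c$ if $|a_n|\le c$ for all large $n$.

\section{Hypertraces and the model case}\label{sec:model}

Let $N$ be a finite factor and $H=L^2(N)$. A \emph{hypertrace} for $N$ is a state $\psi$ on $B(H)$ with $\psi(xT)=\psi(Tx)$ for all $x\in N$ and $T\in B(H)$. Its restriction to $N$ is a tracial state, hence equals $\tau$, the only tracial state on a finite factor.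

\begin{theorem}[Connes {\cite[Theorem 5.1 and the equivalences there]{Connes}}]\label{thm:connes}
A $\mathrm{II}_1$ factor with separable predual that has a hypertrace is hyperfinite.
\end{theorem}

This is the only place where the separability of $N$ is used. To measure how far a state $\psi$ on $B(H)$ is from being a hypertrace, define its \emph{defect}
\[
\gamma(\psi)=\sup\big\{|\psi(v^*Tv)-\psi(T)|:\ v\in U(N),\ T\in B(H),\ \|T\|\le1\big\}\in[0,2].
\]
A hypertrace has defect $0$. Conversely, if $\gamma(\psi)=0$, then replacing $T$ by $vT$ gives $\psi(Tv)=\psi(vT)$ for $v\in U(N)$, and (F2) gives $\psi(Tx)=\psi(xT)$ for $x\in N$. So hypertraces are the states of defect $0$: invariance under a group, with no reference to the linear structure of $N$.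

\begin{example}\label{ex:matrix}
Let $N=M_n(\mathbb C)$ with the normalized trace and let $\mu$ be the Haar probability measure on $U(n)$. Average the vector states of the unit vectors $\hat g$:
\[
\psi(T)=\int_{U(n)}\langle T\hat g,\hat g\rangle\,d\mu(g).
\]
For $v\in U(n)$ we have $\langle v^*Tv\hat g,\hat g\rangle=\langle T\widehat{vg},\widehat{vg}\rangle$, so left invariance of $\mu$ gives $\psi(v^*Tv)=\psi(T)$, and $\psi$ is a hypertrace. It can be identified. With matrix units $e_{ab}$, the vectors $\zeta_{ab}=\sqrt n\,\widehat{e_{ab}}$ form an orthonormal basis of $L^2(N)$, and $\langle T\hat g,\hat g\rangle=\frac1n\sum g_{ab}\overline{g_{cd}}\langle T\zeta_{ab},\zeta_{cd}\rangle$. Changing the sign of one row or one column of $g$ preserves $\mu$, so $\int g_{ab}\overline{g_{cd}}\,d\mu=0$ unless $(a,b)=(c,d)$. Permuting columns preserves $\mu$ and $\sum_b|g_{ab}|^2=1$, so $\int|g_{ab}|^2d\mu=1/n$. Thus $\psi(T)=n^{-2}\sum_{a,b}\langle T\zeta_{ab},\zeta_{ab}\rangle$ is the normalized trace on $B(L^2(N))$.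
\end{example}

In a hyperfinite factor, compact groups of this kind exhaust the unitary group.

\begin{lemma}\label{lem:dense}
Let $M$ be a hyperfinite $\mathrm{II}_1$ factor. There are compact subgroups $G_1\subset G_2\subset\cdots$ of $U(M)$ whose union $G$ is dense in $U(M)$.
\end{lemma}

\begin{proof}
Let $A_1\subset A_2\subset\cdots$ be finite-dimensional $*$-subalgebras with weakly dense union. Replacing $A_k$ by $A_k+\mathbb C1$, we may assume $1\in A_k$. Put $G_k=U(A_k)$. It is a closed and bounded subset of a finite-dimensional space, on which all norms are equivalent, so it is a compact group in the $2$-norm topology. Let $u=e^{ih}\in U(M)$ with $h=h^*$, and let $\eta>0$. By (F5) there is $a=a^*$ in some $A_k$ with $\|a\|\le\|h\|$ and $\|a-h\|_2\le\eta$. Writing $a^m-h^m=\sum_{l=0}^{m-1}a^l(a-h)h^{m-1-l}$ and using (F1), we get $\|a^m-h^m\|_2\le m\|h\|^{m-1}\eta$. Summing the exponential series gives $\|e^{ia}-e^{ih}\|_2\le e^{\|h\|}\eta$, and $e^{ia}\in G_k$.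
\end{proof}

We write $\mu_k$ for the Haar probability measure of $G_k$; it is invariant under left and right translations because $G_k$ is compact.

\begin{example}\label{ex:model}
Let $M$ be hyperfinite and define a state on $B(L^2(M))$ by $\psi(T)=\lim_\omega\int_{G_k}\langle T\hat g,\hat g\rangle\,d\mu_k(g)$. If $h\in G$, then $h\in G_k$ for all large $k$, and $\psi(h^*Th)=\psi(T)$ as in Example~\ref{ex:matrix}. If $v\in U(M)$ is arbitrary, then $\|vg-hg\|_2=\|v-h\|_2$ for every unitary $g$, so (F6) gives $|\psi(v^*Tv)-\psi(h^*Th)|\le2\|T\|\,\|v-h\|_2$. Since $G$ is dense, $\gamma(\psi)=0$.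
\end{example}

Suppose now that $f:U(M)\to U(N)$ is given, and replace $\hat g$ by $\widehat{f(g)}$ in Example~\ref{ex:model}. Conjugating $T$ by $v=f(h)$ turns $\widehat{f(g)}$ into $\widehat{f(h)f(g)}$. Haar invariance can absorb this if $f(h)f(g)$ is close to $f(hg)$, or to $f(gh)$. The closeness must hold for all $g\in G_k$ with an error independent of $k$, since $k\to\infty$. So we need a uniform estimate on $\|f(h)f(g)-f(hg)\|_2$, and we must extract it from metric hypotheses alone.

\section{Surjective isometries of unitary groups}\label{sec:exact}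

We first treat exact isometries. The result will be applied to ultraproducts, so separability is not assumed.

\begin{theorem}\label{thm:exact}
Let $M,N$ be finite factors and $F:U(M)\to U(N)$ a surjective isometry with $F(1)=1$. Then either $F(uv)=F(u)F(v)$ for all $u,v$, or $F(uv)=F(v)F(u)$ for all $u,v$.
\end{theorem}

Both alternatives occur, as $F(u)=u$ and $F(u)=u^*$ show, and the transpose $u\mapsto u^{t}$ on $U(n)$ is an anti-multiplicative isometry that is also $\mathbb Z_4$-equivariant. Each hypothesis is needed. Left translation $u\mapsto au$ with $a\ne1$ is a surjective isometry that does not fix $1$, while both alternatives force $F(1)=1$. The map $u\mapsto u\oplus u^t$ from $U(2)$ to $U(4)$ is an isometry fixing $1$ that is not surjective, and $(u,v)\mapsto(u,v^t)$ is a surjective isometry fixing $1$ for the algebra $M_2(\mathbb C)\oplus M_2(\mathbb C)$, which is not a factor, with the average of the two normalized traces. Both maps satisfy neither alternative, because $U(2)$ is not commutative.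

By \eqref{eq:dist}, $F$ preserves a real inner product, so it extends to a real-linear map $\Phi$. The difficulty is to make a linear map see products when all we know is that it carries unitaries onto unitaries. The link is that unitarity of a particular linear combination is an algebraic relation.

\begin{lemma}\label{lem:test}
For unitaries $a,b$ in a finite factor, $(a+b)/\sqrt2$ is unitary if and only if $ab^*+ba^*=0$.
\end{lemma}

\begin{proof}
We have $(a+b)(a+b)^*=2+ab^*+ba^*$; apply (F4).
\end{proof}

The last step of the proof uses a theorem from ring theory. A ring $B$ is \emph{prime} if $aBb=0$ implies $a=0$ or $b=0$. An additive map $\Phi:A\to B$ of rings is a \emph{Jordan homomorphism} if $\Phi(xy+yx)=\Phi(x)\Phi(y)+\Phi(y)\Phi(x)$ for all $x,y$. Herstein's theorem \cite{Herstein} states that a Jordan homomorphism onto a prime ring of characteristic different from $2$ and $3$ is a homomorphism or an anti-homomorphism; for operator algebras one may alternatively use Kadison \cite{Kadison}. A factor $N\subset B(H)$ is prime: if $aNb=0$ and $b\ne0$, the closed span of $NbH$ is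 a nonzero subspace invariant under $N$ and under the commutant $N'$, so its projection is central and equals $1$, whence $a=0$.

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
\emph{Step 1: real-linear extension.} Put $(x|y)=\operatorname{Re}\tau(y^*x)$. By \eqref{eq:dist}, $(F(u)|F(v))=(u|v)$. For real $r_k$ and unitaries $u_k$,
\[
\Big\|\sum_kr_kF(u_k)\Big\|_2^2=\sum_{k,l}r_kr_l\,(F(u_k)|F(u_l))=\sum_{k,l}r_kr_l\,(u_k|u_l)=\Big\|\sum_kr_ku_k\Big\|_2^2 .
\]
So $\sum r_ku_k=0$ if and only if $\sum r_kF(u_k)=0$. By (F2), $\Phi(\sum r_ku_k)=\sum r_kF(u_k)$ is a well-defined real-linear map on $M$. It extends $F$, preserves $\|\cdot\|_2$ and $(\cdot|\cdot)$, and is onto $N$ because $F$ is onto $U(N)$. Being a bijection with $\Phi(U(M))=U(N)$, it satisfies: $x$ is unitary if and only if $\Phi(x)$ is. By Lemma~\ref{lem:test}, for $a,b\in U(M)$,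
\begin{equation}\label{eq:rel}
ab^*+ba^*=0\iff\Phi(a)\Phi(b)^*+\Phi(b)\Phi(a)^*=0 .
\end{equation}

\emph{Step 2: $\Phi$ maps the symmetries of $M$ onto those of $N$.} Let $M_{sa}$ and $M_{sk}=iM_{sa}$ be the self-adjoint and the skew-adjoint parts. Taking $b=1$ in \eqref{eq:rel}, we see that a unitary $a$ is skew-adjoint if and only if $\Phi(a)$ is. The skew-adjoint unitaries are the elements $is$ with $s$ a symmetry, so by (F3) their real span is norm dense, hence $2$-norm dense, in $M_{sk}$. Since $N_{sk}$ is $2$-norm closed in $N$ by (F1), we get $\Phi(M_{sk})\subset N_{sk}$. The same argument for $\Phi^{-1}$ gives $\Phi(M_{sk})=N_{sk}$. Next, $M_{sa}$ is the orthogonal complement of $M_{sk}$ for $(\cdot|\cdot)$. Indeed, let $x=a+ib$ and $y=ic$ with $a,b,c$ self-adjoint. Then $\tau(y^*x)=-i\tau(ca)+\tau(cb)$, and $\tau(ca),\tau(cb)$ are real because $\overline{\tau(ca)}=\tau(ac)=\tau(ca)$. So $(x|y)=\tau(cb)$, which vanishes for all $c$ exactly when $b=0$. Hence $\Phi(M_{sa})=N_{sa}$, and intersecting with the unitary groups gives the claim.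

\emph{Step 3: $F(i1)=\pm i1$.} Let $j=F(i1)$. By Step 2 it is a skew-adjoint unitary, so $j^*=-j$ and $j^2=-1$. Let $t\in N$ be a symmetry and write $t=\Phi(s)$ with $s$ a symmetry. The pair $a=i1$, $b=s$ satisfies $ab^*+ba^*=is-is=0$, so \eqref{eq:rel} gives $0=jt^*+tj^*=jt-tj$. Thus $j$ commutes with all symmetries of $N$, hence with $N$ by (F3). Since $N$ is a factor, $j$ is a scalar with $j^2=-1$.

\emph{Step 4: reduction to the equivariant case.} For $u\in U(M)$, the map $F_u(w)=F(u)^*F(uw)$ is a surjective isometry with $F_u(1)=1$. Step 3 for $F_u$ gives $F(iu)=\pm iF(u)$, with a sign that may a priori depend on $u$. The sets $\{u:F(iu)=iF(u)\}$ and $\{u:F(iu)=-iF(u)\}$ are closed, disjoint and cover $U(M)$, and $U(M)$ is path connected, since $r\mapsto e^{irh}$ joins $1$ to $e^{ih}$. So one of the two sets is $U(M)$. If it is the second, put $F'(u)=F(u)^*$. This is a surjective isometry with $F'(1)=1$ and $F'(iu)=(-iF(u))^*=iF'(u)$, and $F'$ is multiplicative (anti-multiplicative) exactly when $F$ is anti-multiplicative (multiplicative). Replacing $F$ by $F'$, to which Steps 1 and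 2 also apply, we may assume $F(iu)=iF(u)$ for all $u$. Then $\Phi(ix)=i\Phi(x)$ on the real span of $U(M)$, so $\Phi$ is complex-linear.

\emph{Step 5: $\Phi$ is a Jordan homomorphism.} A projection $p$ is $\frac12(1+s)$ with $s$ a symmetry, so $\Phi(p)=\frac12(1+\Phi(s))$ is a projection. Let $p,q$ be orthogonal projections and $P=\Phi(p)$, $Q=\Phi(q)$. Then $P+Q=\Phi(p+q)$ is a projection, so $PQ+QP=0$. Multiplying by $P$ on the left and on the right gives $PQ=-PQP=QP$, hence $PQ=0$. Therefore, if $x=\sum\lambda_jp_j$ has finite spectrum, then $\Phi(x)=\sum\lambda_j\Phi(p_j)$ with orthogonal projections $\Phi(p_j)$, so $\Phi(x^2)=\Phi(x)^2$ and $\|\Phi(x)\|\le\|x\|$. For general $x=x^*$ choose $x_n$ of finite spectrum with $\|x_n-x\|\to0$. Then $\Phi(x_n)\to\Phi(x)$ and $\Phi(x_n^2)\to\Phi(x^2)$ in $2$-norm, and by (F1)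
\[
\|\Phi(x_n)^2-\Phi(x)^2\|_2\le\big(\|x_n\|+\|\Phi(x)\|\big)\,\|\Phi(x_n)-\Phi(x)\|_2\to0 .
\]
So $\Phi(x^2)=\Phi(x)^2$ for all $x\in M_{sa}$. Applying this to $x+y$, $x$ and $y$ gives $\Phi(xy+yx)=\Phi(x)\Phi(y)+\Phi(y)\Phi(x)$ for $x,y\in M_{sa}$. Both sides are complex-bilinear and $M=M_{sa}+iM_{sa}$, so the identity holds on $M$.

\emph{Step 6.} The map $\Phi$ is a Jordan homomorphism onto the prime ring $N$, which is a complex algebra. By Herstein's theorem it is a homomorphism or an anti-homomorphism; restrict to $U(M)$.
\end{proof}

\begin{remark}\label{rem:iso}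
After Step 4, $\Phi$ is a complex-linear bijection with $\Phi(M_{sa})=N_{sa}$, so it preserves adjoints, and Step 6 makes it a $*$-isomorphism or a $*$-anti-isomorphism. Any surjective isometry $F_0:U(M)\to U(N)$ can be normalized to $F_0(1)^*F_0$, so finite factors with isometric unitary groups are isomorphic or anti-isomorphic. If $F$ is assumed $\mathbb Z_4$-equivariant, Steps 3 and 4 can be skipped; nothing else in this paper depends on the $\mathbb Z_4$-action.
\end{remark}

\section{Approximate isometries are uniformly almost multiplicative}\label{sec:ultra}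

Call $f:U(M)\to U(N)$ \emph{$\delta$-multiplicative} if $\|f(uv)-f(u)f(v)\|_2\le\delta$ for all $u,v$, and \emph{$\delta$-anti-multiplicative} if $\|f(uv)-f(v)f(u)\|_2\le\delta$ for all $u,v$. We want a version of Theorem~\ref{thm:exact} for $\varepsilon$-isometries. A compactness argument would give it, but $U(M)$ is not compact, and a failure of multiplicativity may occur at points that move as $\varepsilon\to0$. An ultraproduct is a space in which such moving sequences are single points.

Let $N_n$ be $\mathrm{II}_1$ factors. The \emph{tracial ultraproduct} $\prod_\omega N_n$ is the quotient of the algebra of norm-bounded sequences $(x_n)$, $x_n\in N_n$, by the ideal of sequences with $\lim_\omega\|x_n\|_2=0$. The class of $(x_n)$ is written $[x_n]$. It is standard that $\prod_\omega N_n$ is a von Neumann algebra and that $\tau([x_n])=\lim_\omega\tau(x_n)$ is a faithful normal tracial state on it; thus $\|[x_n]\|_2=\lim_\omega\|x_n\|_2$.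

\begin{lemma}\label{lem:ultra}
The ultraproduct $\prod_\omega N_n$ is a finite factor, and each of its unitaries has the form $[w_n]$ with $w_n\in U(N_n)$.
\end{lemma}

\begin{proof}
We first show that in any finite factor $N$,
\begin{equation}\label{eq:comm}
\|x-\tau(x)1\|_2\le\sup_{u\in U(N)}\|ux-xu\|_2\qquad(x\in N).
\end{equation}
Let $K$ be the closed convex hull of $\{uxu^*:u\in U(N)\}$ in $L^2(N)$. By (F5), $K$ lies in the ball of radius $\|x\|$ of $N$. Let $y$ be the unique element of $K$ of minimal $2$-norm. Conjugation by a unitary $u$ preserves $K$ and the $2$-norm, so $uyu^*=y$. Hence $y$ is central, and $y=\tau(y)1=\tau(x)1$ because $\tau$ is $2$-norm continuous and constant on $K$. Every element of $K$ is within $\sup_u\|uxu^*-x\|_2=\sup_u\|ux-xu\|_2$ of $x$, which proves \eqref{eq:comm}.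

Let $[x_n]$ be central. By \eqref{eq:comm} there are $u_n\in U(N_n)$ with $\|u_nx_n-x_nu_n\|_2\ge\frac12\|x_n-\tau(x_n)1\|_2$. Since $[x_n]$ commutes with $[u_n]$, the left side tends to $0$ along $\omega$, so $[x_n]=[\tau(x_n)1]=\lim_\omega\tau(x_n)\,1$ is a scalar.

Let $[x_n]$ be unitary and write $x_n=w_n|x_n|$ with $w_n\in U(N_n)$, by (F4). Since $|r-1|\le|r^2-1|$ for $r\ge0$, functional calculus gives $\|x_n-w_n\|_2=\||x_n|-1\|_2\le\|x_n^*x_n-1\|_2$, which tends to $0$ along $\omega$. So $[x_n]=[w_n]$.
\end{proof}

\begin{proposition}\label{prop:uniform}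
For every $\delta>0$ there is $\varepsilon(\delta)>0$ such that for all $\mathrm{II}_1$ factors $M,N$, every $\varepsilon(\delta)$-isometry $f:U(M)\to U(N)$ with $\varepsilon(\delta)$-dense range and $f(1)=1$ is $\delta$-multiplicative or $\delta$-anti-multiplicative.
\end{proposition}

\begin{proof}
Suppose the statement fails for some $\delta>0$. Then for each $n$ there are $\mathrm{II}_1$ factors $M_n,N_n$, a $\frac1n$-isometry $f_n:U(M_n)\to U(N_n)$ with $\frac1n$-dense range and $f_n(1)=1$, and unitaries $u_n,v_n,u_n',v_n'\in U(M_n)$ with
\[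
\|f_n(u_nv_n)-f_n(u_n)f_n(v_n)\|_2>\delta,\qquad\|f_n(u_n'v_n')-f_n(v_n')f_n(u_n')\|_2>\delta .
\]
For $a_n,b_n\in U(M_n)$, the numbers $\|f_n(a_n)-f_n(b_n)\|_2$ and $\|a_n-b_n\|_2$ differ by at most $1/n$, so they have the same limit along $\omega$. Together with Lemma~\ref{lem:ultra}, this shows that $F([a_n])=[f_n(a_n)]$, for $a_n\in U(M_n)$, is a well-defined isometry from $U(\prod_\omega M_n)$ to $U(\prod_\omega N_n)$, and $F(1)=1$. It is surjective: given $[w_n]$ with $w_n\in U(N_n)$, choose $a_n$ with $\|w_n-f_n(a_n)\|_2\le2/n$; then $F([a_n])=[w_n]$. By Theorem~\ref{thm:exact}, $F$ is multiplicative or anti-multiplicative. But for $u=[u_n]$, $v=[v_n]$ we have $uv=[u_nv_n]$, so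
\[
\|F(uv)-F(u)F(v)\|_2=\lim_\omega\|f_n(u_nv_n)-f_n(u_n)f_n(v_n)\|_2\ge\delta,
\]
and for $u'=[u_n']$, $v'=[v_n']$ the second inequality gives $\|F(u'v')-F(v')F(u')\|_2\ge\delta$. This is a contradiction.
\end{proof}

The ultraproduct serves only to produce an estimate for the individual map $f$. Because the witnesses $u_n,v_n$ were allowed to vary with $n$, the estimate is uniform over $U(M)$; because the factors were allowed to vary, $\varepsilon(\delta)$ is universal. The conclusion also holds for every $\varepsilon\le\varepsilon(\delta)$, since the hypotheses only become stronger. The normalization $f(1)=1$ costs nothing: $u\mapsto f(1)^*f(u)$ is again an $\varepsilon$-isometry with $\varepsilon$-dense range.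

\section{Averaging, and the proof of Theorem~\ref{thm:A}}\label{sec:avg}

We carry out the plan of Section~\ref{sec:model}. One new difficulty arises: an $\varepsilon$-isometry is not controlled at scales below $\varepsilon$. Any map $f:U(M)\to U(M)$ with $\|f(u)-u\|_2\le\varepsilon/2$ for all $u$ is an $\varepsilon$-isometry with $\varepsilon$-dense range, so $g\mapsto\langle T\widehat{f(g)},\widehat{f(g)}\rangle$ has no reason to be measurable. We therefore evaluate $f$ only on a finite net in each $G_k$.

\begin{lemma}\label{lem:avg}
Let $M$ be a hyperfinite $\mathrm{II}_1$ factor, $N$ a $\mathrm{II}_1$ factor, and $\varepsilon,\delta>0$. Let $f:U(M)\to U(N)$ be an $\varepsilon$-isometry with $\varepsilon$-dense range that is $\delta$-multiplicative or $\delta$-anti-multiplicative. Then for every $\varepsilon'>\varepsilon$ there is a state $\psi$ on $B(L^2(N))$ with $\gamma(\psi)\le2\delta+14\varepsilon'$.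
\end{lemma}

\begin{proof}
We write $\varepsilon$ for $\varepsilon'$; then $f$ is an $\varepsilon$-isometry and every $v\in U(N)$ satisfies $\|v-f(u)\|_2\le\varepsilon$ for some $u$. Let $G_k$, $G$, $\mu_k$ be as in Section~\ref{sec:model}. Cover $G_k$ by finitely many open balls of radius $\varepsilon$ with centers $g_1,\dots,g_m\in G_k$, and let $q_k(g)=g_l$ for the least $l$ such that $g$ lies in the $l$-th ball. Then $q_k:G_k\to G_k$ is Borel, has finitely many values, and $\|q_k(g)-g\|_2\le\varepsilon$. Put $f_k=f\circ q_k$. Since $f$ is an $\varepsilon$-isometry,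
\begin{equation}\label{eq:net}
\|f_k(g)-f(g)\|_2\le2\varepsilon\qquad(g\in G_k).
\end{equation}
For $T\in B(L^2(N))$ the function $\phi^k_T(g)=\langle T\widehat{f_k(g)},\widehat{f_k(g)}\rangle$ is a simple Borel function on $G_k$ bounded by $\|T\|$. Define $\psi(T)=\lim_\omega\int_{G_k}\phi^k_T\,d\mu_k$. This is linear and positive in $T$, and $\psi(1)=1$, so $\psi$ is a state.

Let $v\in U(N)$. Choose $u\in U(M)$ with $\|v-f(u)\|_2\le\varepsilon$ and, by Lemma~\ref{lem:dense}, $h\in G$ with $\|u-h\|_2\le\varepsilon$. Then $\|f(u)-f(h)\|_2\le2\varepsilon$, so $\|v-f(h)\|_2\le3\varepsilon$. Let $k$ be so large that $h\in G_k$, and let $g\in G_k$. In the $\delta$-multiplicative case, pass from $vf_k(g)$ to $f_k(hg)$ through $f(h)f_k(g)$, $f(h)f(g)$ and $f(hg)$. By (F1), \eqref{eq:net}, the hypothesis and \eqref{eq:net} again,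
\[
\|vf_k(g)-f_k(hg)\|_2\le3\varepsilon+2\varepsilon+\delta+2\varepsilon=\delta+7\varepsilon .
\]
Since $\phi^k_{v^*Tv}(g)=\langle T\,\widehat{vf_k(g)},\widehat{vf_k(g)}\rangle$, fact (F6) gives
\[
|\phi^k_{v^*Tv}(g)-\phi^k_T(hg)|\le2(\delta+7\varepsilon)\|T\| .
\]
Integrate over $g\in G_k$, use left invariance of $\mu_k$, and take the limit along $\omega$: this yields $|\psi(v^*Tv)-\psi(T)|\le(2\delta+14\varepsilon)\|T\|$. In the $\delta$-anti-multiplicative case $\|f(h)f(g)-f(gh)\|_2\le\delta$, so the two displayed estimates hold with $gh$ in place of $hg$, and right invariance of $\mu_k$ gives the same bound.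
\end{proof}

Hyperfiniteness of $M$ is used only here, through Lemma~\ref{lem:dense}. Density of the range is used a second time, after Proposition~\ref{prop:uniform}, to reach every $v\in U(N)$. The passage to $\varepsilon'>\varepsilon$ only allows for the distance from $v$ to $f(U(M))$ not being attained.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\delta>0$ and $\varepsilon=\min\{\varepsilon(\delta),\delta/2\}$. Choose a $(1+\varepsilon/2)$-Lipschitz homeomorphism $f:U(M)\to U(N)$. It is a surjective $\varepsilon$-isometry, and after replacing $f$ by $f(1)^*f$ it fixes $1$. By Proposition~\ref{prop:uniform} and Lemma~\ref{lem:avg} with $\varepsilon'=\delta$, there is a state on $B(L^2(N))$ of defect at most $16\delta$. So there are states $\psi_n$ with $\gamma(\psi_n)\to0$. The state space of $B(L^2(N))$ is weak$^*$ compact; let $\psi$ be a cluster point of $(\psi_n)$. For fixed $v$ and $T$ the map $\rho\mapsto\rho(v^*Tv)-\rho(T)$ is weak$^*$ continuous and tends to $0$ along $(\psi_n)$, so it vanishes at $\psi$. Thus $\gamma(\psi)=0$, the state $\psi$ is a hypertrace, and $N$ is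 hyperfinite by Theorem~\ref{thm:connes}.
\end{proof}

\section{A state of defect less than two yields a hypertrace}\label{sec:amp}

With a single map $f$, Lemma~\ref{lem:avg} gives a state of small but positive defect, and there is no sequence along which to pass to the limit. The next proposition closes this gap.

\begin{proposition}\label{prop:amp}
Let $N$ be a $\mathrm{II}_1$ factor with separable predual and $H=L^2(N)$. If some state $\psi$ on $B(H)$ has $\gamma(\psi)<2$, then $N$ is hyperfinite.
\end{proposition}

The constant $2$ is sharp: every state has defect at most $2$, and there are $\mathrm{II}_1$ factors that are not hyperfinite.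

The mechanism is visible for one unitary $W$ on a Hilbert space. Suppose that for some $c>0$ and every $m$ there is a unit vector $\xi$ with $\operatorname{Re}\langle W^k\xi,\xi\rangle\ge c$ for $0\le k\le m$. Put $X=\frac12(1+W)$. Then $X^m=2^{-m}\sum_k\binom mkW^k$ is an average of powers of $W$, so $\|X\|^m\ge\|X^m\|\ge c$ for all $m$, and $\|X\|=1$. Since $|1+z|=2$ only for $z=1$ on the unit circle, $1$ lies in the spectrum of $W$, so $W$ has almost fixed unit vectors. A weak lower bound that holds for all group elements improves itself. To use this, we must convert the state $\psi$ into vectors of a Hilbert space on which $U(N)$ acts by unitaries.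

Let $B(H)_*$ be the trace-class operators with $\|\rho\|_1=\operatorname{Tr}|\rho|$; its dual is $B(H)$ under the pairing $\operatorname{Tr}(\rho T)$. A \emph{density} is a positive $\rho\in B(H)_*$ with $\operatorname{Tr}\rho=1$. Let $HS(H)$ be the Hilbert space of Hilbert--Schmidt operators, with $\langle\xi,\eta\rangle=\operatorname{Tr}(\eta^*\xi)$. For a unitary $w$ on $H$ the map $\pi(w)\xi=w\xi w^*$ is a unitary on $HS(H)$, and $\pi(ww')=\pi(w)\pi(w')$. Square roots pass from densities to unit vectors of $HS(H)$, with the following control.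

\begin{lemma}[Powers--St{\o}rmer inequality]\label{lem:ps}
For positive trace-class operators $a,b$, $\|a^{1/2}-b^{1/2}\|_{HS}^2\le\|a-b\|_1$.
\end{lemma}

\begin{proof}
Put $d=a^{1/2}-b^{1/2}$ and $s=a^{1/2}+b^{1/2}$, so $a-b=\frac12(ds+sd)$ and $s\pm d\ge0$. Let $d=d_+-d_-$ be the decomposition into positive and negative parts, and let $e$ be a symmetry with $ed=de=|d|$. Then $\|a-b\|_1\ge\operatorname{Tr}(e(a-b))=\operatorname{Tr}(|d|s)$. The trace of a product of two positive Hilbert--Schmidt operators is nonnegative, so $\operatorname{Tr}(d_+s)\ge\operatorname{Tr}(d_+d)=\operatorname{Tr}(d_+^2)$ and $\operatorname{Tr}(d_-s)\ge-\operatorname{Tr}(d_-d)=\operatorname{Tr}(d_-^2)$. Adding, $\operatorname{Tr}(|d|s)\ge\operatorname{Tr}(d^2)$.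
\end{proof}

\begin{lemma}\label{lem:lower}
Let $\psi$ be a state on $B(H)$ and $\gamma=\gamma(\psi)$. For all $w_1,\dots,w_K\in U(N)$, not necessarily distinct, $\big\|\frac1K\sum_k\pi(w_k)\big\|\ge1-\gamma/2$.
\end{lemma}

\begin{proof}
The state $\psi$ need not be given by a density, so we first replace it by one, for the finitely many $w_k$. Let $\eta>0$. Let $E$ be the direct sum of $K$ copies of $B(H)_*$ with the norm $\max_k\|\rho_k\|_1$; its dual is the direct sum of $K$ copies of $B(H)$ with the norm $\sum_k\|T_k\|$. The set $S\subset E$ of tuples $(w_k\rho w_k^*-\rho)_{k\le K}$, with $\rho$ a density, is convex. Suppose $S$ is disjoint from the open ball of radius $\gamma+\eta$ about $0$. By the Hahn--Banach theorem, a functional of norm one has real part on $S$ at least the supremum $\gamma+\eta$ of its real part on that ball. That is, there are $T_1,\dots,T_K\in B(H)$ with $\sum_k\|T_k\|=1$ such that $Y=\sum_k(w_k^*T_kw_k-T_k)$ satisfies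
\[
\operatorname{Re}\operatorname{Tr}(\rho Y)=\operatorname{Re}\sum_k\operatorname{Tr}\big((w_k\rho w_k^*-\rho)T_k\big)\ge\gamma+\eta
\]
for every density $\rho$. Taking rank-one projections for $\rho$ gives $\frac12(Y+Y^*)\ge(\gamma+\eta)1$, so $\operatorname{Re}\psi(Y)\ge\gamma+\eta$. But $|\psi(Y)|\le\gamma\sum_k\|T_k\|=\gamma$, a contradiction. So there is a density $\rho$ with $\|w_k\rho w_k^*-\rho\|_1<\gamma+\eta$ for all $k$.

Put $\xi=\rho^{1/2}$, a unit vector of $HS(H)$. Since $(w_k\rho w_k^*)^{1/2}=\pi(w_k)\xi$, Lemma~\ref{lem:ps} gives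
\[
2-2\operatorname{Re}\langle\pi(w_k)\xi,\xi\rangle=\|\pi(w_k)\xi-\xi\|_{HS}^2<\gamma+\eta .
\]
Averaging over $k$, we get $\operatorname{Re}\langle\frac1K\sum_k\pi(w_k)\xi,\xi\rangle>1-\frac{\gamma+\eta}2$. Let $\eta\to0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:amp}]
Let $c=1-\gamma(\psi)/2$, which is positive exactly because $\gamma(\psi)<2$. Let $u_1=1,u_2,\dots,u_n\in U(N)$ and $X=\frac1n\sum_l\pi(u_l)$, so $\|X\|\le1$. The power $X^m$ is the average of $\pi(w)$ over the $n^m$ products $w=u_{l_1}\cdots u_{l_m}$. These products lie in $U(N)$, so Lemma~\ref{lem:lower} gives $\|X\|^m\ge\|X^m\|\ge c$ for every $m$. Hence $\|X\|=1$. This is where the defect must be bounded over the whole group $U(N)$.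

Choose unit vectors $\xi_j\in HS(H)$ with $\|X\xi_j\|_{HS}\to1$. For unit vectors $\zeta_1,\dots,\zeta_n$, expanding the squares gives $\sum_{l<l'}\|\zeta_l-\zeta_{l'}\|^2=n^2-\|\sum_l\zeta_l\|^2$. With $\zeta_l=\pi(u_l)\xi_j$ the right side is $n^2(1-\|X\xi_j\|_{HS}^2)$, which tends to $0$. Since $u_1=1$, we get $\|\pi(u_l)\xi_j-\xi_j\|_{HS}\to0$ for each $l$.

Let $B(H)$ act on $HS(H)$ by left multiplication, which does not increase norms, and define states $\varphi_j(T)=\langle T\xi_j,\xi_j\rangle=\operatorname{Tr}(\xi_j^*T\xi_j)$. For a unitary $u$,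
\[
\varphi_j(u^*Tu)=\operatorname{Tr}(\xi_j^*u^*Tu\xi_j)=\operatorname{Tr}\big((u\xi_ju^*)^*\,T\,(u\xi_ju^*)\big)=\langle T\pi(u)\xi_j,\pi(u)\xi_j\rangle .
\]
By (F6), $|\varphi_j(u_l^*Tu_l)-\varphi_j(T)|\le2\|T\|\,\|\pi(u_l)\xi_j-\xi_j\|_{HS}\to0$. A weak$^*$ cluster point $\varphi$ of $(\varphi_j)$ satisfies $\varphi(u_l^*Tu_l)=\varphi(T)$ for all $l$ and $T$.

For $v\in U(N)$, let $\Sigma_v$ be the set of states $\varphi$ on $B(H)$ with $\varphi(v^*Tv)=\varphi(T)$ for all $T$. Each $\Sigma_v$ is weak$^*$ closed in the compact state space, and we have shown that any finitely many of them intersect. So $\bigcap_v\Sigma_v$ is nonempty. Its elements have defect $0$ and are hypertraces, and Theorem~\ref{thm:connes} applies.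
\end{proof}

\section{Proof of Theorem~\ref{thm:B} and Corollary~\ref{cor:main}}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\varepsilon_0=\min\{\varepsilon(\tfrac12),\tfrac1{15}\}$, with $\varepsilon(\cdot)$ as in Proposition~\ref{prop:uniform}. Let $f$ satisfy (a) and (b). Replacing $f$ by $f(1)^*f$ preserves (a) and (b), so we may assume $f(1)=1$. By Proposition~\ref{prop:uniform}, $f$ is $\frac12$-multiplicative or $\frac12$-anti-multiplicative. Since $14\varepsilon_0\le\frac{14}{15}<1$, there is $\varepsilon'>\varepsilon_0$ with $14\varepsilon'<1$. Lemma~\ref{lem:avg} with $M=\mathcal R$ gives a state $\psi$ on $B(L^2(N))$ with $\gamma(\psi)\le1+14\varepsilon'<2$. By Proposition~\ref{prop:amp}, $N$ is hyperfinite, so $N\cong\mathcal R$.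

Suppose $d_{GH}(U(\mathcal R),U(N))<\varepsilon_0/2$. Then there is a correspondence $C\subset U(\mathcal R)\times U(N)$ of distortion less than $\varepsilon_0$. For each $u$ choose $f(u)$ with $(u,f(u))\in C$. Applying the distortion bound to $(u,f(u))$ and $(v,f(v))$ gives (a). Given $w\in U(N)$, choose $u$ with $(u,w)\in C$. Applying the bound to $(u,w)$ and $(u,f(u))$ gives $\|w-f(u)\|_2<\varepsilon_0$, which is (b). The map $f$ comes from arbitrary choices, which is why the first part was proved without any regularity assumption.
\end{proof}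

\begin{proof}[Proof of Corollary~\ref{cor:main}]
An isomorphism $\theta:\mathcal R\to N$ preserves the trace, by uniqueness of the trace, so it restricts to a $\mathbb Z_4$-equivariant surjective isometry $U(\mathcal R)\to U(N)$, whose graph is a correspondence of distortion $0$. Hence (1) implies (2), (3) and (4). Theorem~\ref{thm:A} gives (2)$\Rightarrow$(1), and Theorem~\ref{thm:B} gives (3)$\Rightarrow$(1) and (4)$\Rightarrow$(1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Connes}
Connes, \emph{Classification of injective factors}, Ann. of Math. 104 (1976).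

\bibitem{GS}
Isaac Goldbring, Thomas Sinclair, \emph{Games and elementary equivalence of $\mathrm{II}_1$ factors}, arXiv:1406.5242 (2014).

\bibitem{Herstein}
Herstein, \emph{Jordan homomorphisms}, Trans. AMS 81 (1956).

\bibitem{Kadison}
Kadison, \emph{Isometries of operator algebras}, Ann. of Math. 1951.

\end{thebibliography}
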